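# Backward arcs in Hamilton oriented paths and cycles of digraphs with bounded independence number

## 1. Oriented paths, backward arcs and independent sets

All digraphs $D=(V,A)$ here are finite, without loops and without parallel arcs. Both $uv$ and $vu$ may be arcs. The underlying graph $G$ of $D$ is the simple graph on $V$ in which two vertices are adjacent when at least one arc joins them.

**Definition (orpath).** An *oriented path*, or *orpath*, is a sequence $P=x_1x_2\dots x_p$ of distinct vertices such that for every $i\in\{1,\dots,p-1\}$ we have $x_ix_{i+1}\in A$ or $x_{i+1}x_i\in A$ (or both). If $x_ix_{i+1}\in A$, then $x_ix_{i+1}$ is a *forward arc* of $P$. Otherwise $x_{i+1}x_i$ is a *backward arc* of $P$.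

So an orpath is a path of $G$ together with a direction of traversal, and we pay one unit for each step that can only be made against an arc. If both arcs are present, the step is free.

*Example.* Let $D$ have vertices $a,b,c$ and arcs $ac$ and $bc$. In the orpath $acb$ the step from $a$ to $c$ is forward, and the step from $c$ to $b$ is backward because only $bc$ is an arc.

**Definition (orcycle).** An *oriented cycle*, or *orcycle*, $x_1x_2\dots x_px_1$ is defined in the same way, with the pair $x_p,x_1$ also required to be joined by an arc and counted in the same way. Unless said otherwise, $p\ge 3$.

*Example.* Let $D$ have vertices $a,b,c,d$ and arcs $ab,ad,cb,cd$. In the orcycle $abcda$ the steps $a\to b$ and $c\to d$ are forward, and the steps from $b$ to $c$ and from $d$ to $a$ are backward.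

**Definition (Hamilton, $b_P$, $b_C$).** An orpath or orcycle is *Hamilton* if it contains all vertices of $D$. If $D$ has a Hamilton orpath, $b_P(D)$ is the minimum number of backward arcs in a Hamilton orpath of $D$. If $D$ has a Hamilton orcycle, $b_C(D)$ is the minimum number of backward arcs in a Hamilton orcycle of $D$.

*Example.* In the three-vertex digraph above, the only Hamilton orpaths are $acb$ and $bca$, and each has one backward arc, so $b_P=1$. In the four-vertex digraph the underlying graph is a 4-cycle, so there is only one Hamilton orcycle up to starting point and direction. In either direction two of its four arcs are backward, so $b_C=2$.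

**Definition (independence number).** $\alpha(D)$ is the maximum size of a set of vertices with no arc between any pair of them. Thus $\alpha(D)=\alpha(G)$.

*Example.* Both digraphs above have $\alpha=2$: take $\{a,b\}$ in the first and $\{a,c\}$ in the second.

Two elementary consequences of $\alpha(G)\le k$ will be used many times. First, any induced subgraph of $G$ has at most $k$ components, since one vertex from each component gives an independent set. Second, an induced path in $G$ has at most $2k$ vertices, since in an induced path with $2k+1$ vertices the first, third, fifth, …, last vertices form an independent set of size $k+1$.

**Definition ($g$-connected).** A graph is *$g$-connected* if it has at least $g+1$ vertices and deleting fewer than $g$ vertices never disconnects it.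

*Example.* The complete graph on $g+1$ vertices is $g$-connected. A cycle on at least 4 vertices is 2-connected and not 3-connected.

We recall two published theorems.

**Gallai–Milgram (1960).** The vertex set of every digraph $D$ can be partitioned into at most $\alpha(D)$ directed paths, single vertices allowed.

*Example.* For the digraph with arcs $ac,bc$ the two directed paths $ac$ and $b$ do it.

**Chvátal–Erdős (Discrete Math. 2 (1972) 111–113, Theorem 3).** An $s$-connected graph with no independent set of $s$ vertices is Hamilton-connected, that is, any two distinct vertices are joined by a Hamilton path.

*Example.* The 4-cycle is 2-connected but has an independent set of two vertices, so the theorem with $s=2$ does not apply. Indeed two opposite vertices of a 4-cycle are not joined by a Hamilton path.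

## 2. Bounding $b_P$ and $b_C$ by functions of $\alpha$

The following question comes from S. Gerke, Q. Guo, G. Gutin, Y. Hao, W. Veeranonchai, A. Yeo, "Backward Arcs in Hamilton Oriented Cycles and Paths in Directed Graphs with Independence Number Two", arXiv:2603.22993 (2026). Suppose we know that $D'$ has *some* Hamilton orpath and that $D''$ has *some* Hamilton orcycle, possibly with very many backward arcs. Are there functions $\beta_P(k)$ and $\beta_C(k)$ such that $\alpha(D')=\alpha(D'')=k$ implies $b_P(D')\le\beta_P(k)$ and $b_C(D'')\le\beta_C(k)$? In other words, can the number of backward arcs be bounded in terms of $k$ alone, no matter how many vertices there are?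

The answer is yes, with polynomial functions. Put
$$B(k)=8k^4+3k^2+1 .$$

**Theorem 1.** Let $D$ be a digraph with $\alpha(D)=k$ and let $s\ne t$ be vertices of $D$. If $D$ has a Hamilton orpath from $s$ to $t$, then $D$ has a Hamilton orpath from $s$ to $t$ with at most $B(k)$ backward arcs.

**Corollary 2.** $\beta_P(k)=B(k)$ and $\beta_C(k)=B(k)+1$ have the required property.

*Proof of Corollary 2 from Theorem 1.* If $|V(D')|=1$, then $b_P(D')=0$. Otherwise apply Theorem 1 with $s,t$ the ends of a Hamilton orpath of $D'$. Now let $x_1x_2\dots x_nx_1$, $n\ge3$, be a Hamilton orcycle of $D''$. Apply Theorem 1 with $s=x_1$ and $t=x_n$; the Hamilton orpath $x_1\dots x_n$ shows that the hypothesis holds. The new orpath also runs from $x_1$ to $x_n$, and $x_n,x_1$ are joined by an arc, so it closes to a Hamilton orcycle. Closing costs at most one more backward arc, so at most $B(k)+1$ in total. (If one allows orcycles on 2 vertices, they have at most $2\le B(k)+1$ backward arcs.) $\square$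

The prescribed end vertices in Theorem 1 are exactly what makes the cycle case follow. Two further results delimit the statement.

**Theorem 3.** Every graph $G$ with $\alpha(G)=k$ that has a Hamilton path (cycle) has an orientation $D$ with $b_P(D)\ge k-1$ (respectively $b_C(D)\ge k$). Consequently a family of graphs with Hamilton paths (cycles) has $b_P$ (respectively $b_C$) bounded over all orientations if and only if its independence numbers are bounded.

**Theorem 4.** For $k\ge2$, any valid $\beta_P,\beta_C$ satisfy $\beta_P(k)\ge2k-2$ and $\beta_C(k)\ge2k$. For $k=1$ the optimal values are exactly $\beta_P(1)=0$ and $\beta_C(1)=1$.

The optimal order of growth, between linear and $k^4$, is not determined here.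

## 3. Semicomplete digraphs, sources, and two joined triangles

**The case $k=1$.** If $\alpha(D)=1$, any two vertices are joined by an arc. Gallai–Milgram gives a partition into one directed path, which is a Hamilton orpath without backward arcs, so $b_P(D)=0$. If $|V|\ge3$, closing this path gives a Hamilton orcycle with at most one backward arc, so $b_C(D)\le1$. (If orcycles on 2 vertices are allowed, the same closing argument covers them.) A transitive tournament on at least 3 vertices has a Hamilton orcycle but no directed cycle, so there $b_C=1$. This is the case $k=1$ of Theorem 4.

**Sources force backward arcs.** Here is the first half of Theorem 3. Let $I$ be an independent set of $G$ with $|I|=k$. Orient all edges at $I$ away from $I$; this is consistent because no edge has both ends in $I$. Orient the other edges arbitrarily. In a Hamilton orpath $x_1\dots x_n$ each vertex $x_i\in I$ with $i\ge2$ is a source, so the arc between $x_{i-1}$ and $x_i$ is backward. Distinct $i$ give distinct arcs, and at most one vertex of $I$ is $x_1$, so there are at least $k-1$ backward arcs. In a Hamilton orcycle every vertex of $I$ has a predecessor, so there are at least $k$. The examples in Section 1 are of this kind.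

**Two joined triangles, $k=2$.** Take transitive tournaments on $x_1,x_2,x_3$ and on $x'_1,x'_2,x'_3$ (arcs from smaller to larger index) and one more arc $x_2x_2'$. Then $\alpha=2$. A Hamilton orpath must cross the only connecting edge exactly once, so it covers one triangle by a path ending at its middle vertex and the other by a path starting at its middle vertex. The only orpath on three vertices of a transitive triangle without backward arcs is $x_1x_2x_3$, in which the middle vertex is neither first nor last. So each triangle costs at least one backward arc. The orpath $x_1x_3x_2x_2'x_1'x_3'$ has exactly two, namely at $x_3x_2$ and at $x_2'x_1'$. Hence $b_P=2$.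

## 4. Why concatenating Gallai–Milgram paths gets stuck

The sensible first attempt is to take the at most $k$ directed paths given by Gallai–Milgram and string them together. Inside the paths everything is forward, and if each junction cost a bounded amount we would be done.

The attempt stops at the junctions. Replace the triangles above by transitive tournaments on $x_1,\dots,x_M$ and $x_1',\dots,x_M'$, with $M\ge 3$, still joined only by the arc $x_2x_2'$. The natural two directed paths are $x_1\dots x_M$ and $x_1'\dots x_M'$, and no edge joins an end of one to an end of the other. The only crossing is in the interior of both paths, so the directed paths must be broken. In this example the repair is easy. In general, to get from the end of one directed path to the beginning of the next we need a detour through vertices that already lie on other paths. Removing these vertices cuts the other paths into pieces, the pieces must be linked by further detours, and nothing in Gallai–Milgram bounds how long this goes on.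

There is also a second difficulty. Small $\alpha$ alone does not produce any Hamilton orpath: the star with three leaves has $\alpha=3$ and none. So the given Hamilton orpath must be used. But it may be very badly organized. Take two cliques $u_1,\dots,u_M$ and $v_1,\dots,v_M$, $M\ge2$, and all edges $u_iv_i$. Then $\alpha=2$, and
$$u_1\,v_1\,v_2\,u_2\,u_3\,v_3\,v_4\,u_4\,u_5\cdots$$
is a Hamilton path that changes cliques about $M$ times. Keeping its route is not affordable if each change costs something.

The proof separates these two difficulties.

For the junctions, we set aside a *reservoir* $R_0$ whose size is bounded in terms of $k$, and we make all detours inside it. Since the reservoir is bounded, we do not care how many backward arcs occur there. What we need is that every vertex outside has many neighbors in it, and that the part not used by detours can still be covered completely. The second requirement is where Chvátal–Erdős comes in: if a piece of the reservoir is highly connected compared with $k$, then after removing a few short paths the rest still has a Hamilton path between two prescribed vertices.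

For the route, we keep from the given Hamilton path only the sequence of entries and exits between the pieces, and we shorten that sequence as far as possible. An exchange argument shows that after shortening each piece is entered at most $k$ times.

From here on $D$, $k$, $s$, $t$ are as in Theorem 1, $G$ is the underlying graph, $n=|V|$, and
$$g=4k^2,\qquad m=2kg=8k^3. \tag{1}$$

## 5. A bounded reservoir split into highly connected pieces

**Step 1 (a reservoir in which everyone has many neighbors).** The purpose is to find a set of at most $8k^4$ vertices such that every other vertex, apart from $s$ and $t$, has at least $m$ neighbors in it.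

Let $G_0=G-\{s,t\}$. For $j=1,\dots,m$ let $I_j$ be a maximal independent set of $G_0-(I_1\cup\dots\cup I_{j-1})$, possibly empty. Put $R_0=I_1\cup\dots\cup I_m$. Each $I_j$ has at most $k$ vertices, so
$$|R_0|\le km=8k^4. \tag{2}$$
Let $v\in V(G_0)\setminus R_0$. For each $j$ the vertex $v$ was available when $I_j$ was chosen and was not taken. By maximality $v$ has a neighbor in $I_j$. The sets $I_j$ are disjoint, so $v$ has at least $m$ neighbors in $R_0$.

If $V(G_0)=R_0$, then $n\le km+2$, and any Hamilton orpath from $s$ to $t$ has at most $n-1\le km+1\le B(k)$ backward arcs. Theorem 1 holds in that case. From now on $V(G_0)\ne R_0$. In particular $R_0\neq\emptyset$.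

*Check with $k=1$.* Here $g=4$, $m=8$, each $I_j$ is a single vertex, and $R_0$ induces a complete graph on 8 vertices.

**Step 2 (cutting the reservoir into $g$-connected pieces).** The purpose is to discard a bounded number of vertices so that what remains of $R_0$ consists of $g$-connected pieces, and to attach every outside vertex to a piece in which it has at least $g$ neighbors.

Start with $S_0=\emptyset$. While some component $K$ of $G[R_0]-S_0$ has a set $X\subseteq V(K)$ with $|X|\le g-1$ such that $K-X$ is disconnected, add $X$ to $S_0$. Each such step replaces one component by at least two, so the number of components increases. It is at least 1 at the start and never more than $k$. Hence there are at most $k-1$ steps, and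
$$|S_0|\le(k-1)(g-1).$$

At the end no component can be disconnected by deleting fewer than $g$ vertices. So every component with at least $g+1$ vertices is $g$-connected. Call these components $R_1,\dots,R_r$, identified with their vertex sets. The other components have at most $g$ vertices each; call them small. There are at most $k$ components altogether, so $r\le k$. Let $S$ consist of $s$, $t$, the vertices of $S_0$, and all vertices of the small components. Then
$$S\subseteq R_0\cup\{s,t\}.$$

Now let $v\in V(G_0)\setminus R_0$. Suppose $v$ had at most $g-1$ neighbors in each $R_i$. It has at most $(k-1)(g-1)$ neighbors in $S_0$, and at most $g$ in each of the at most $k$ components, large or small. So it would have at most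
$$(k-1)(g-1)+kg<2kg=m$$
neighbors in $R_0$, contradicting Step 1. So $v$ has at least $g$ neighbors in some $R_i$. Assign $v$ to one such $i$. Since such a $v$ exists, $r\ge1$.

Let $H_i$ be $R_i$ together with the vertices assigned to $i$. Then
$$V=S\sqcup H_1\sqcup\dots\sqcup H_r, \tag{3}$$
$|H_i|\ge g+1$, and every vertex of $H_i\setminus R_i$ has at least $g$ neighbors in $R_i$.

*Check with $k=1$.* The complete graph on 8 vertices cannot be disconnected, so $S_0=\emptyset$, $r=1$, $S=\{s,t\}$ and $H_1=V\setminus\{s,t\}$.

## 6. Skeletons with at most $k$ passes through each piece

**Step 3 (shortening the route).** The purpose is to extract from the given Hamilton orpath a plan for moving between the pieces $H_i$ that enters each of them at most $k$ times.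

**Definition (skeleton).** A *skeleton* is a sequence of *items* $X_1,\dots,X_N$. Each item is either a vertex of $S$, whose first and last vertex is itself, or an ordered pair $(x,y)$ of vertices of one $H_i$, possibly with $x=y$. Such a pair is called a *pass* of $H_i$, with first vertex $x$ and last vertex $y$. It is *degenerate* if $x=y$. We require:

* (a) every vertex of $S$ is an item exactly once, and $X_1=s$, $X_N=t$;
* (b) different items use disjoint vertex sets;
* (c) every $H_i$ has at least one pass;
* (d) for each $j<N$ the last vertex of $X_j$ is adjacent in $G$ to the first vertex of $X_{j+1}$;
* (e) for each $i$, either $H_i$ has a nondegenerate pass, or every vertex of $H_i$ forms a degenerate pass.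

A pass records only where we enter and leave; the two vertices need not be adjacent, and a skeleton need not mention all vertices of $H_i$. Those left out will be absorbed later. Condition (e) keeps this possible: a degenerate pass $(x,x)$ can only become the one-vertex path $x$, so if there are vertices left over, some nondegenerate pass must be there to take them.

*Example.* In the two-clique graph of Section 4 with $M=6$, consider the Hamilton path $u_1v_1v_2u_2u_3v_3v_4u_4u_5v_5v_6u_6$. To see the definition at work, use the partition into $S=\{u_1,u_6\}$, $H_1=\{u_2,\dots,u_5\}$ and $H_2=\{v_1,\dots,v_6\}$, with $s=u_1$ and $t=u_6$; conditions (a)–(e) make sense for any such partition. The path gives the skeleton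
$$u_1,\ (v_1,v_2),\ (u_2,u_3),\ (v_3,v_4),\ (u_4,u_5),\ (v_5,v_6),\ u_6 .$$

**A skeleton exists.** Take the given Hamilton path from $s$ to $t$ and replace each maximal subpath contained in one $H_i$ by the ordered pair of its end vertices. Conditions (a), (b), (d) are immediate from the path, and (c) holds because $H_i\ne\emptyset$. If $H_i$ has no nondegenerate pass, then every maximal subpath in $H_i$ is a single vertex, so every vertex of $H_i$ forms a degenerate pass, and (e) holds. By (b) a skeleton has at most $n$ items. Fix a skeleton with $N$ minimum.

**Consecutive items are never passes of the same $H_i$.** Suppose $(x,x'),(w,w')$ are consecutive passes of $H_i$. Replace them by the single pass $(x,w')$. By (b) we have $x\ne w'$, so the new pass is nondegenerate and (e) holds for $H_i$; the other pieces are untouched. Condition (d) holds because the new pass has the same first vertex as $(x,x')$ and the same last vertex as $(w,w')$. Conditions (a), (b), (c) are clear. The number of items has dropped by one, a contradiction.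

**Claim A.** In the minimum skeleton each $H_i$ has at most $k$ passes.

*Proof.* Suppose $H_i$ has $k+1$ passes. None of them is the last item, which is $t\in S$. Look at the items that immediately follow these passes. Their first vertices are $k+1$ distinct vertices by (b). As $\alpha(G)=k$, two of them, $u$ and $u'$, are adjacent. Let $(x,x')$ be the pass followed by the item starting at $u$, and $(w,w')$ the pass followed by the item starting at $u'$, named so that $(x,x')$ comes earlier. Write the skeleton as
$$\mathcal A,\ (x,x'),\ \mathcal B,\ (w,w'),\ \mathcal C .$$
By the previous paragraph the two passes are not consecutive, so $\mathcal B\ne\emptyset$ and $\mathcal B$ starts with vertex $u$. The sequence $\mathcal C$ starts with vertex $u'$ and ends with $t$, and $\mathcal A$ starts with $s$. Let $\mathcal B^R$ be $\mathcal B$ in reverse order with each pass reversed, and consider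
$$\mathcal A,\ (x,w),\ \mathcal B^R,\ \mathcal C . \tag{4}$$

We check the conditions. For (d): the last vertex of $\mathcal A$ is adjacent to $x$, as before. The vertex $w$ is adjacent to the last vertex of $\mathcal B$, because in the old skeleton $(w,w')$ came right after $\mathcal B$; and the last vertex of $\mathcal B$ is the first vertex of $\mathcal B^R$. Inside $\mathcal B^R$ the old adjacencies are used backward. The last vertex of $\mathcal B^R$ is $u$, which is adjacent to $u'$, the first vertex of $\mathcal C$. For (a): the items from $S$ are the same, and the first and last items are still $s$ and $t$. For (b): the new pass $(x,w)$ uses only vertices of the two passes that it replaces. For (c): $(x,w)$ is a pass of $H_i$, and the passes of the other pieces are kept, at most reversed. For (e): $x\ne w$ by (b), so $H_i$ has a nondegenerate pass; for other pieces, reversing does not change which passes are degenerate or which vertices they use. So (4) is a skeleton with $N-1$ items, a contradiction. $\square$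

*Example, continued.* In the seven-item skeleton above, $H_2$ has three passes and $k=2$. The vertices following them are $u_2,u_4,u_6$. With $u=u_2$, $u'=u_4$, the exchange (4) gives
$$u_1,\ (v_1,v_3),\ (u_3,u_2),\ (u_4,u_5),\ (v_5,v_6),\ u_6,$$
and merging the two consecutive passes of $H_1$ gives $u_1,(v_1,v_3),(u_3,u_5),(v_5,v_6),u_6$. One more exchange, with $u=u_3$ and $u'=u_6$, gives $u_1,(v_1,v_5),(u_5,u_3),u_6$.

**Consequence.** Each $H_i$ has a nondegenerate pass. Otherwise (e) says that every vertex of $H_i$ forms a degenerate pass, which gives $|H_i|\ge g+1>k$ passes, contradicting Claim A.

## 7. Absorbing all of $H_i$ into its passes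

**Step 4 (realizing the passes).** The purpose is to replace the passes of $H_i$ by paths of $G$ that together cover $H_i$ exactly, and that run along a few long directed paths in their forward direction.

Fix $i$. Let $(x_1,y_1),\dots,(x_p,y_p)$ be the passes of $H_i$ in the minimum skeleton, numbered so that $x_1\ne y_1$. By Claim A and its consequence, $1\le p\le k$. Let $T_i$ be the set of vertices in these passes, so $|T_i|\le2k$. Let
$$W_i=H_i\setminus(R_i\cup T_i).$$
Apply Gallai–Milgram to the subdigraph of $D$ induced by $W_i$, whose independence number is at most $k$. It gives a partition of $W_i$ into directed paths $Q_1,\dots,Q_q$ with $q=q_i\le k$, where $Q_l$ goes from $a_l$ to $b_l$ (possibly $a_l=b_l$). If $W_i=\emptyset$, then $q=0$. The number $n$ of vertices may be huge, but almost all of it sits on these few directed paths.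

**The graph in which detours are made.** Let $F=G[R_i\cup T_i]$. It is $g$-connected. It has at least $|R_i|\ge g+1$ vertices. After deleting fewer than $g$ vertices, the rest of $R_i$ is nonempty and connected because $R_i$ is $g$-connected. Each remaining vertex of $T_i\setminus R_i$ lies in $H_i\setminus R_i$, so it had at least $g$ neighbors in $R_i$ and still has one.

**Docking points.** Each $a_l$ and each $b_l$ lies in $H_i\setminus R_i$ and so has at least
$$g=4k^2\ge4k\ge|T_i|+2q$$
neighbors in $R_i$. Choose one after another distinct vertices $a_1',b_1',\dots,a_q',b_q'\in R_i\setminus T_i$ with $a_l'$ adjacent to $a_l$ and $b_l'$ adjacent to $b_l$. Each choice must avoid $T_i$ and at most $2q-1$ earlier choices, fewer than $g$ vertices in all, so it is always possible.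

**The pairs to be linked.** Consider the following pairs of vertices of $F$:
$$(x_1,a_1'),\ (b_1',a_2'),\ \dots,\ (b_{q-1}',a_q'),\ (b_q',y_1),\qquad (x_j,y_j)\ \ (2\le j\le p), \tag{5}$$
where the first group is just $(x_1,y_1)$ if $q=0$. The pairs are pairwise disjoint, by (b) and the choice of docking points outside $T_i$. Their number is $(q+1)+(p-1)=p+q\le2k$. The first pair is nondegenerate: if $q\geq 1$, because $a_1'\notin T_i$; if $q=0$, because $x_1\ne y_1$.

**Claim B.** $V(F)$ can be partitioned into paths of $F$, one joining each pair in (5).

*Proof.* The plan is to link all pairs except the first by short paths and to let the first pair take everything that is left.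

For a degenerate pair take the one-vertex path. Treat the nondegenerate pairs other than the first one by one. When treating a pair, forbid all vertices of the paths already chosen and all vertices of the other pairs. Each of the at most $2k-1$ other pairs accounts for at most $2k$ forbidden vertices: either its own two vertices at most, if it has no path yet, or the vertices of its path, which number at most $2k$ as we are about to see. So at most
$$(2k-1)\,2k=4k^2-2k<g$$
vertices are forbidden. Hence the rest of $F$ is connected. It contains the pair being treated, because the pair is disjoint from the others and all earlier paths avoided it. Take a shortest path in the rest of $F$ joining the pair. A shortest path is induced, and it is induced in $G$ because the rest of $F$ is an induced subgraph of $G$. So it has at most $2k$ vertices.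

After this, delete all chosen paths from $F$. There are at most $2k-1$ of them, so at most $2k(2k-1)=g-2k$ vertices are deleted. Let $F^*$ be what remains. It contains the first pair. It is $2k$-connected: it has at least $(g+1)-(g-2k)=2k+1$ vertices, and deleting fewer than $2k$ further vertices means deleting fewer than $g$ vertices from $F$ in total, which leaves a connected graph. As $2k\ge k+1$, the graph $F^*$ is $(k+1)$-connected. It has no independent set of $k+1$ vertices. By the Chvátal–Erdős theorem with parameter $k+1$, any two distinct vertices of $F^*$ are joined by a Hamilton path of $F^*$. Take such a path joining the first pair. Together with the short paths it gives the required partition. $\square$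

**Assembling.** Let $L(\cdot,\cdot)$ denote the paths of Claim B. For the pass $(x_1,y_1)$ take
$$L(x_1,a_1')\;Q_1\;L(b_1',a_2')\;Q_2\;\cdots\;Q_q\;L(b_q',y_1), \tag{6}$$
or $L(x_1,y_1)$ if $q=0$. The junctions use the edges $a_l'a_l$ and $b_lb_l'$. For $j\ge2$ take $L(x_j,y_j)$. The paths $L$ partition $R_i\cup T_i$ and the paths $Q_l$ partition $W_i$. So these paths of $G$ partition $H_i$, they join $x_j$ to $y_j$ for each $j$, and they traverse every $Q_l$ in its own direction.

## 8. Counting the forward arcs

**Step 5 (the Hamilton orpath and its cost).** The purpose is to put the pieces together and to bound the number of backward arcs from the number of arcs known to be forward.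

In the minimum skeleton replace each pass by its path from Step 4, for every $i$. By (d) consecutive items are joined by edges of $G$. By (a), the partition (3), and Step 4, every vertex of $V$ occurs exactly once. The sequence starts with $s$ and ends with $t$. So it is a Hamilton orpath from $s$ to $t$.

It has $n-1$ steps. The arcs of the directed paths $Q_l$, over all $i$, are traversed in their own direction, so they are forward arcs. Partitioning $W_i$ into $q_i$ paths leaves $|W_i|-q_i$ arcs on them. So at most
$$n-1-\sum_{i=1}^r(|W_i|-q_i)$$
arcs are backward. By (3) and the definition of $W_i$,
$$V\setminus\bigcup_iW_i\ \subseteq\ R_0\cup\{s,t\}\cup\bigcup_iT_i ,$$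
so $n-\sum_i|W_i|\le|R_0|+2+\sum_i|T_i|$. With (2), $r\le k$, $|T_i|\le2k$ and $q_i\le k$, the number of backward arcs is at most
$$|R_0|+2+\sum_{i=1}^r|T_i|+\sum_{i=1}^rq_i-1\ \le\ 8k^4+2k\cdot k+k\cdot k+1=8k^4+3k^2+1=B(k).$$
This proves Theorem 1, and with it Corollary 2. $\blacksquare$

**The second half of Theorem 3.** Every orientation $D$ of $G$ has $\alpha(D)=\alpha(G)$. So Theorem 1, Corollary 2 and the sources of Section 3 give, for every graph $G$ with a Hamilton path,
$$\alpha(G)-1\ \le\ \max_Db_P(D)\ \le\ B(\alpha(G)),$$
and for every graph $G$ with a Hamilton cycle,
$$\alpha(G)\ \le\ \max_Db_C(D)\ \le\ B(\alpha(G))+1,$$
where $D$ runs over the orientations of $G$. As $B$ is increasing, in a family of such graphs the middle terms are bounded if and only if the independence numbers are. This completes the proof of Theorem 3. $\square$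

## 9. Linear lower bounds from chains and rings of transitive tournaments

It remains to prove Theorem 4 for $k\ge2$; the case $k=1$ was done in Section 3. Sources give a lower bound of about $k$. To gain a factor of about 2 we use small tournaments that must be crossed from a late vertex to an early one.

**A tournament that is expensive to cross.** Let $T$ be the transitive tournament on $x_1,\dots,x_5$, with $x_ix_j$ an arc if and only if $i<j$.

* (i) *Every Hamilton orpath of $T$ from $x_4$ to $x_2$ has at least 2 backward arcs.* With at most one backward arc it would be a concatenation of at most two runs with increasing indices. A single increasing run cannot go from $x_4$ to $x_2$. With two runs, the first starts at $x_4$ and so lies in $\{x_4,x_5\}$, and the second ends at $x_2$ and so lies in $\{x_1,x_2\}$. Then $x_3$ is missed.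
* (ii) *Every Hamilton orpath of $T$ from $x_2$ to $x_4$ has at least 1 backward arc.* The only Hamilton orpath without backward arcs is $x_1x_2x_3x_4x_5$.
* (iii) *In the transitive tournament on $x_1,x_2,x_3$, every Hamilton orpath that starts or ends at $x_2$ has at least one backward arc.* The only one without backward arcs is $x_1x_2x_3$.

**Cycles, $k\ge2$.** Take copies $T_1,\dots,T_k$ of $T$ and, for each $i$ modulo $k$, an arc from the vertex $x_2$ of $T_i$ to the vertex $x_4$ of $T_{i+1}$. The vertex set is covered by $k$ cliques, so $\alpha\le k$. The copies of $x_1$ are independent, because connecting arcs avoid them, so $\alpha=k$. A Hamilton orcycle exists: cross each $T_i$ by some path from $x_4$ to $x_2$ through all its vertices, and use the connecting arcs in between.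

Now consider any Hamilton orcycle. Exactly two arcs join $T_i$ to the rest, one at $x_4$ and one at $x_2$. The orcycle passes between $T_i$ and the rest a positive even number of times and uses each arc at most once, so it uses both. Thus it uses all connecting arcs and traverses each $T_i$ by a Hamilton orpath of $T_i$ between $x_2$ and $x_4$. If it enters some $T_i$ at $x_4$, it leaves at $x_2$ along the arc to $T_{i+1}$ and enters $T_{i+1}$ at $x_4$. So either every $T_i$ is traversed from $x_4$ to $x_2$, or every $T_i$ is traversed from $x_2$ to $x_4$. In the first case there are at least $2k$ backward arcs by (i). In the second case there are at least $k$ backward arcs inside the $T_i$ by (ii), and all $k$ connecting arcs are backward, again at least $2k$ in total. So $b_C\ge2k$, and $\beta_C(k)\ge2k$.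

**Paths, $k\ge2$.** Take a chain $T_1,\dots,T_k$. Here $T_1$ and $T_k$ are transitive tournaments on 3 vertices with terminal vertex $x_2$, and $T_2,\dots,T_{k-1}$ are copies of $T$ with entry $x_4$ and exit $x_2$. For $1\le i<k$ add an arc from the terminal or exit of $T_i$ to the entry or terminal of $T_{i+1}$. For $k=2$ this is the pair of joined triangles of Section 3. Again $\alpha=k$, since $k$ cliques cover the vertices and the copies of $x_1$ are independent. A Hamilton orpath exists: end at $x_2$ in $T_1$, cross each middle $T_i$ from $x_4$ to $x_2$, and start at $x_2$ in $T_k$.

The connecting arcs are bridges of the underlying graph. A Hamilton orpath must cross each of them and can cross each only once. So it visits $T_1,\dots,T_k$ in this order or in the reverse order, each in one contiguous stretch. In the first case it ends its stretch in $T_1$ at $x_2$, starts its stretch in $T_k$ at $x_2$, and crosses each middle $T_i$ from $x_4$ to $x_2$. By (iii) and (i) it has at least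
$$1+1+2(k-2)=2k-2$$
backward arcs. In the second case it starts at $x_2$ in $T_1$, ends at $x_2$ in $T_k$, crosses each middle $T_i$ from $x_2$ to $x_4$, and uses all $k-1$ bridges backward. By (iii) and (ii) it has at least
$$1+1+(k-2)+(k-1)=2k-1$$
backward arcs. So $b_P\ge2k-2$, and $\beta_P(k)\ge2k-2$. This proves Theorem 4. $\square$
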